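\title{The order of magnitude of singular Ramsey numbers}

\begin{abstract}
A subgraph $F$ of a graph $L$ is singular if the degrees in $L$ of the vertices of $F$ are all equal or all distinct. The singular Ramsey number $\mathrm{Rs}(G)$ is the least $n$ such that, for every $m\ge n$, every red-blue coloring of the edges of $K_m$ has a color class containing $G$ as a singular subgraph. The pigeonhole principle gives $\mathrm{Rs}(G)\le (R(G)-1)^2+1$, where $R(G)$ is the two-color Ramsey number. We prove that $\mathrm{Rs}(G)\ge 10^{-11}R(G)^2$ for every graph $G$. We also give a sequence of connected graphs with $\mathrm{Rs}(G)\le\lceil(1-10^{-4})R(G)^2\rceil$, so the upper bound is not asymptotically sharp in general, and a sufficient condition under which it is sharp.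
\end{abstract}

\section{Introduction}

A \emph{coloring} is an assignment of the colors red and blue to the edges of a complete graph. It is \emph{$G$-free} if neither color class contains a copy of the graph $G$. The Ramsey number $R(G)=R(G,G)$ is the least $N$ such that no coloring of $K_N$ is $G$-free.

A subgraph $F$ of a graph $L$ is \emph{singular} if the degrees $d_L(v)$, $v\in V(F)$, taken in $L$, are all equal or all distinct. The \emph{singular Ramsey number} $\mathrm{Rs}(G)$ is the least positive integer $n$ such that, for every $m\ge n$, in every coloring of $K_m$ one of the two color classes, viewed as a spanning subgraph of $K_m$, contains $G$ as a singular subgraph. The definition quantifies over all $m\ge n$ because degrees change when vertices are added, so a singular copy need not remain singular in a larger coloring. Thus an upper bound on $\mathrm{Rs}(G)$ must handle every large $m$, while a single coloring of $K_m$ without a monochromatic singular $G$ shows that $\mathrm{Rs}(G)\ge m+1$.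

In a coloring of $K_m$ the red and blue degrees of a vertex sum to $m-1$, so ``all equal'' and ``all distinct'' mean the same for both colors. A \emph{degree class} is a maximal set of vertices with the same blue degree. Given a partition of the vertices into classes, a \emph{transversal} is a set of vertices that meets every class in at most one vertex, and it is \emph{full} if it meets every class. A monochromatic copy of $G$ is singular exactly when its vertex set lies in one degree class or is a transversal of the degree classes. This gives the following known bound.

\begin{proposition}\label{prop:upper}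
For every graph $G$ we have $\mathrm{Rs}(G)\le (R(G)-1)^2+1$.
\end{proposition}

\begin{proof}
Take a coloring without a monochromatic singular $G$. Every degree class and every full transversal carries a $G$-free coloring and so has at most $R(G)-1$ vertices. Hence there are at most $R(G)-1$ degree classes, each with at most $R(G)-1$ vertices.
\end{proof}

How close is this to the truth? Let $N=R(G)-1$ and let $f$ be a $G$-free coloring of $K_N$. Take $N$ classes of $N$ vertices each, color every class by a copy of $f$, and give all edges between the $i$th and the $j$th class the color $f(i,j)$. Every class and every transversal is $G$-free, and there are $N^2$ vertices. The only defect is that these classes need not be the degree classes: vertex $v$ of the $i$th class has blue degree $N d_f(i)+d_f(v)$, where $d_f$ is the blue degree in $f$, and this is in general neither constant on a class nor different for different classes. One may guess that the defect can be repaired at a small cost in vertices. The guess has a weak and a strong form, and the problem, posed in \cite{CT}, is to prove or disprove each.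

\begin{itemize}
\item[(i)] There is a constant $c>0$ such that $\mathrm{Rs}(G)\ge c\,R(G)^2$ for all graphs $G$.
\item[(ii)] If $G_1,G_2,\dots$ are pairwise non-isomorphic graphs without isolated vertices, so that $R(G_n)\to\infty$, then $\mathrm{Rs}(G_n)=(1-o(1))R(G_n)^2$ as $n\to\infty$.
\end{itemize}

We prove (i) and disprove (ii).

\begin{theorem}\label{thm:lower}
For every graph $G$ we have $\mathrm{Rs}(G)\ge 10^{-11}R(G)^2$.
\end{theorem}

\begin{theorem}\label{thm:counter}
Let $G_h$ consist of a $K_7$ containing a vertex $x$, a vertex $y$ outside it adjacent to $x$, $h$ pendant leaves at $x$, and $h$ pendant leaves at $y$. For all large $h$, with $n=|V(G_h)|=8+2h$, we have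
\[
R(G_h)=6(n-1)+1\qquad\text{and}\qquad \mathrm{Rs}(G_h)\le\bigl\lceil(1-10^{-4})R(G_h)^2\bigr\rceil .
\]
\end{theorem}

The graphs $G_h$ are connected and pairwise non-isomorphic, and they satisfy $\limsup \mathrm{Rs}(G_h)/R(G_h)^2\le 1-10^{-4}$, so (ii) fails. The constant in (i) cannot exceed $1/2$ already because $\mathrm{Rs}(K_2)=R(K_2)=2$. What Theorem~\ref{thm:counter} adds is a gap that persists as $R(G)\to\infty$.

The conclusion of (ii) does hold when the Ramsey number barely drops on deleting a bounded number of vertices. For $|V(G)|>t$ let $R_t(G)$ be the least $N$ such that every coloring of $K_N$ contains a monochromatic copy of $G-A$ for some $A\subset V(G)$ with $|A|=t$. Since $G-A\subseteq G$, we have $R_t(G)\le R(G)$. For a graph $H$ let $mH$ denote the disjoint union of $m$ copies of $H$.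

\begin{theorem}\label{thm:sufficient}
If $R(G_n)\to\infty$, $|V(G_n)|>16$ and $R_{16}(G_n)=(1-o(1))R(G_n)$, then $\mathrm{Rs}(G_n)=(1-o(1))R(G_n)^2$. In particular this holds for $G_m=mH$, where $H$ is any fixed nonempty graph without isolated vertices.
\end{theorem}

Both lower bounds repair the product construction. We find pairs of classes between which the edges may be recolored arbitrarily without creating a monochromatic transversal $G$, and we use these edges to adjust degrees. The adjustment is Lemma~\ref{lem:fix}. Theorem~\ref{thm:sufficient} is its direct application (Section~\ref{sec:sufficient}), and Theorem~\ref{thm:lower} needs a more careful supply of free edges (Section~\ref{sec:lower}). Theorem~\ref{thm:counter} rests on the opposite phenomenon: for $G_h$ the nearly extremal $G_h$-free colorings are so rigid that no edge is free and too few degrees are available (Section~\ref{sec:counter}). Both mechanisms are visible for the triangle.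

\section{The triangle}\label{sec:triangle}

In a $K_3$-free coloring no vertex $v$ has three edges $va,vb,vc$ of the same color: an edge of that color among $a,b,c$ would close a triangle with $v$, and otherwise $abc$ is a triangle of the other color. So a $K_3$-free coloring has at most five vertices, and on five vertices every vertex has blue degree $2$. The \emph{pentagon coloring}, with vertex set $\{1,\dots,5\}$, blue edges $12,23,34,45,51$ and all other edges red, is $K_3$-free because both color classes are $5$-cycles. Hence $R(K_3)=6$, and Proposition~\ref{prop:upper} gives $\mathrm{Rs}(K_3)\le 26$.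

\medskip\noindent\textbf{Rigidity: $\mathrm{Rs}(K_3)\le 25$.} Suppose that a coloring of $K_{25}$ has no monochromatic singular triangle. By the proof of Proposition~\ref{prop:upper} it has five degree classes $V_1,\dots,V_5$ of five vertices each. Let $v\in V_1$. In every full transversal through $v$ the vertex $v$ has exactly two blue edges. Exchanging the representative of $V_j$ keeps this number, so all edges from $v$ to $V_j$ have the same color, and $v$ is blue to exactly two of the other four classes. Its blue degree is $2+2\cdot5=12$. The same holds in every class, so there is only one degree class, a contradiction. The structure of the extremal colorings has determined the colors between the classes, and with them the degrees.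

\medskip\noindent\textbf{Free edges: $\mathrm{Rs}(K_3)\ge16$.} Take three classes $V_2,V_3,V_4$, each a copy of the pentagon coloring, and color between them as the pentagon coloring does on $2,3,4$: blue between $V_2$ and $V_3$ and between $V_3$ and $V_4$, red between $V_2$ and $V_4$. The blue degrees are $7$, $12$, $7$, so $V_2\cup V_4$ is one degree class, and it contains a red triangle formed by a red edge of $V_2$ and a vertex of $V_4$. But the edges between $V_2$ and $V_3$ are free: however they are colored, a transversal triangle has a blue edge from $V_3$ to $V_4$ and a red edge from $V_2$ to $V_4$. Color the edge from vertex $a$ of $V_2$ to vertex $b$ of $V_3$ blue if $b-a\equiv0$ or $1\pmod 5$, and red otherwise. The blue degrees become $2+2=4$ on $V_2$, $2+5+2=9$ on $V_3$ and $2+5=7$ on $V_4$. Now the three classes are the degree classes, and this coloring of $K_{15}$ has no monochromatic singular triangle.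

The freedom has an explanation that generalizes. Turning blue edges red creates no blue transversal triangle. A red transversal triangle would give the red triangle $1,3,4$ of the pentagon coloring: the edge between $V_3$ and $V_4$ was not recolored, and the unused vertex $1$, being red to both $3$ and $4$, can stand in for $2$. We gave up classes in order to keep such a stand-in in reserve.

\section{Fixing degrees with a bipartite graph}\label{sec:fix}

Suppose the vertices are divided into classes, the colors inside the classes and most colors between classes are fixed, and the edges between two unions of classes, $W$ and $X$, are free. Let $B$ be the bipartite graph of blue edges between $W$ and $X$. A vertex $v$ of class $c$ has blue degree $\eta_c+d(v)+\deg_B(v)$, where $d(v)$ is its blue degree inside its class and $\eta_c$ counts its fixed blue edges to other classes. We want this to be a number $D_c$ that depends only on $c$, is different for different classes, and avoids a given set $U$ of degrees already in use elsewhere.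

Choosing the $D_c$ prescribes all degrees of $B$. Such a $B$ exists if the prescribed degrees are not too extreme and the two sides have the same degree sum. The second condition is arithmetic. Raising $D_c$ by one raises the degree sum of its side by the size of the class $c$, so if all classes had the same size $N$, the difference of the two sums would be fixed modulo $N$ and might be nonzero. We therefore put singleton classes into $X$ to absorb the remainder. We use two of them, since the degree of a single one would be forced and could coincide with a value in use.

\begin{lemma}\label{lem:fix}
Let $t,k,s,N,F$ be positive integers with $k\ge2$ and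
\begin{itemize}
\item[(H1)] $N+F+1\le ks/16$,
\item[(H2)] $3F+5+t\le tN/4$,
\item[(H3)] $s\le tN/16$.
\end{itemize}
Consider pairwise disjoint classes of vertices: $t$ \emph{special} classes $W_1,\dots,W_t$ of size $N$, $k$ \emph{ordinary} classes $V_1,\dots,V_k$ of size $s$, and two singleton classes $\{a\},\{b\}$. Let an integer $\eta_c$ be given for each class $c$, and an integer $d(v)$ for each vertex $v$, with $0\le d\le N-1$ on special classes, $0\le d\le s-1$ on ordinary classes, and $d(a)=d(b)=0$. Let $U\subset\mathbb Z$ satisfy $|U|+t+k+2\le F$. Then there are a bipartite graph $B$ between $W=\bigcup_pW_p$ and $X=\bigcup_iV_i\cup\{a,b\}$ and pairwise distinct integers $D_c\notin U$ such that $\eta_c+d(v)+\deg_B(v)=D_c$ for every class $c$ and every vertex $v$ of $c$.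
\end{lemma}

The graph $B$ will have density near $1/2$. Hypothesis (H1) says that the irregularity to be corrected at a special vertex, at most $N$, and the room needed to avoid $F$ values are small compared with $|X|=ks+2$. Hypotheses (H3) and (H2) say the same for the vertices of $X$ compared with $|W|=tN$.

\begin{proof}
We choose the numbers $D_c$ one or two at a time. Call an integer \emph{used} if it lies in $U$ or has already been chosen as some $D_c$. There are $t+k+2$ classes, so before each choice at most $F-1$ integers are used. Two consequences follow for all integers $\eta,\eta',\mu$.
\begin{itemize}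
\item[(P1)] Among any $F+1$ integers there is a $\xi$ with $\eta+\xi$ unused.
\item[(P2)] Among any $2F+2$ integers there is a $\xi$ such that $\eta+\xi$ and $\eta'+\mu-\xi$ are unused and different, because at most $2(F-1)$ values of $\xi$ make one of them used and at most one value makes them equal.
\end{itemize}

\emph{Special classes.} For $p=1,\dots,t$ in turn, use (P1) to choose an integer $\sigma_p\in[ks/2,\,ks/2+F+1]$ such that the value $\eta+\sigma_p$, with $\eta$ the given integer of $W_p$, is unused, and take this value as the $D$ of $W_p$. A vertex $w\in W_p$ must then receive degree $y_w=\sigma_p-d(w)$ in $B$, and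
\begin{equation}\label{eq:yrange}
ks/2-(N-1)\le y_w\le ks/2+F+1 .
\end{equation}
Put $S=\sum_{w\in W}y_w$ and $\Delta=\sum_{v\in\bigcup V_i}d(v)$, so that $0\le\Delta\le ks^2$.

For the ordinary class $V_i$ we shall choose an integer $\tau_i$, take $D_i=\eta_i+\tau_i$, and require degree $x_v=\tau_i-d(v)$ for $v\in V_i$. If $a$ and $b$ receive degrees $x_a$ and $x_b$, the degree sums agree when
\begin{equation}\label{eq:balance}
s\sum_i\tau_i-\Delta+x_a+x_b=S .
\end{equation}
We want $x_a+x_b$ close to $tN$, so we set $\theta=(S+\Delta-tN)/s$ and $\Theta=\lfloor\theta\rfloor$, and aim for $\sum_i\tau_i=\Theta$. Let $\bar\tau=\Theta/k$. By \eqref{eq:yrange}, (H1) and (H3),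
\[
\frac\theta k\le\frac{tN}2+tN\,\frac{F+1}{ks}+s\le\frac58\,tN,\qquad
\frac\theta k\ge\frac{tN}2-tN\,\frac{N}{ks}\ge\frac7{16}\,tN ,
\]
and therefore $\frac7{16}tN-1\le\bar\tau\le\frac58tN$.

\emph{Ordinary classes.} The $\tau_i$ must stay near $\bar\tau$, produce unused values, and have sum exactly $\Theta$. We keep the accumulated error small during the first $k-2$ choices and cancel it with the last two. Let $E_r=\sum_{i\le r}(\tau_i-\bar\tau)$ and $E_0=0$. For $r=1,\dots,k-2$, choose the integer $\tau_r$ in $[\bar\tau,\bar\tau+F+1)$ if $E_{r-1}\le0$ and in $(\bar\tau-F-1,\bar\tau]$ otherwise, with $\eta_r+\tau_r$ unused. Each interval contains $F+1$ integers, so (P1) applies. The new term has absolute value less than $F+1$, and it is nonnegative if $E_{r-1}\le0$ and nonpositive if $E_{r-1}>0$. Hence $|E_r|\le F+1$ by induction. Let $\mu=\Theta-\sum_{i\le k-2}\tau_i=2\bar\tau-E_{k-2}$. By (P2) there is an integer $\xi\in[\mu/2,\mu/2+2F+2)$ such that $\tau_{k-1}=\xi$ and $\tau_k=\mu-\xi$ give unused and different values $D_{k-1}$, $D_k$. Both are within $2F+2$ of $\mu/2$, and $|\mu/2-\bar\tau|\le(F+1)/2$. So $\sum_i\tau_i=\Theta$, and for all $i$, by (H2),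
\[
|\tau_i-\bar\tau|\le3F+3\le tN/4-t-2 .
\]
Hence $\frac3{16}tN\le\tau_i\le\frac78tN$, and since $0\le d(v)<s\le tN/16$ we get $x_v\in[\frac18tN,\frac78tN]$ for every ordinary vertex $v$.

\emph{Singletons.} By \eqref{eq:balance} the sum $x_a+x_b$ must be the integer $\kappa=S+\Delta-s\Theta=tN+s(\theta-\Theta)\in[tN,tN+s)$. By (P2) there is an integer $x_a\in[tN/4,\,tN/4+2F+2)$ such that, with $x_b=\kappa-x_a$, the values $D_a=\eta_a+x_a$ and $D_b=\eta_b+x_b$ are unused and different. Since $2F+2\le tN/4$ by (H2), we have $\frac14tN\le x_a<\frac12tN$ and $\frac12tN<x_b<\frac34tN+s\le\frac{13}{16}tN$.

\emph{Realization.} Now $\sum_{v\in X}x_v=S=\sum_{w\in W}y_w$ and $x_v/(tN)\in[\frac18,\frac78]$ for all $v\in X$. Let $\bar y=S/(tN)$ be the average of the $y_w$, and put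
\[
\pi_{vw}=\frac{x_v}{tN}+\frac{y_w-\bar y}{|X|}\qquad(v\in X,\ w\in W).
\]
By \eqref{eq:yrange} and (H1), $|y_w-\bar y|\le F+N\le|X|/16$, so $0\le\pi_{vw}\le1$. Moreover $\sum_w\pi_{vw}=x_v$, because the numbers $y_w-\bar y$ sum to zero, and $\sum_v\pi_{vw}=\bar y+(y_w-\bar y)=y_w$. Consider the network with an arc of capacity $x_v$ from a source to each $v\in X$, an arc of capacity $1$ from each $v\in X$ to each $w\in W$, and an arc of capacity $y_w$ from each $w\in W$ to a sink. The numbers $\pi_{vw}$ define a flow of value $S$, which is maximum because the arcs at the source have total capacity $S$. A network with integer capacities has an integer-valued maximum flow. Such a flow saturates all arcs at the source and at the sink, so the pairs $vw$ that carry flow $1$ form a bipartite graph $B$ with $\deg_B(v)=x_v$ and $\deg_B(w)=y_w$.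
\end{proof}

\section{Graphs whose Ramsey number survives vertex deletion}\label{sec:sufficient}

The cheapest way to obtain free edges is to add a bounded number of special classes and to color the remaining classes so robustly that the edges at the special classes do not matter. To lose only a factor $1-o(1)$ we need ordinary classes of full size $s=N$, and then (H3) requires $t\ge16$. This is the origin of the number $16$ in Theorem~\ref{thm:sufficient}.

\begin{proof}[Proof of Theorem~\ref{thm:sufficient}]
Let $G=G_n$, $N=R(G)-1$ and $q=R_{16}(G)-1$. Then $q\le N$, $q=(1-o(1))N$ and $N\to\infty$. Let $f$ be a $G$-free coloring of $K_N$, and let $f'$ be a coloring of $K_q$ with no monochromatic $G-A$ for any $A$ with $|A|=16$.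

Take $q$ classes indexed by the vertices of $f'$. Two of them are singletons, and the other $k=q-2$ are ordinary classes of size $s=N$, colored inside by $f$. All edges between the classes $i$ and $j$ get the color $f'(i,j)$. Add $t=16$ special classes of size $N$, colored inside by $f$, with all edges between different special classes red. Between the union $W$ of the special classes and the union $X$ of the others, the blue edges form a bipartite graph $B$.

Whatever $B$ is, no transversal carries a monochromatic $G$. Such a copy has at most $16$ vertices in $W$. Deleting them, and further vertices up to a total of $16$, leaves a monochromatic $G-A$ with $|A|=16$ on a transversal of the first $q$ classes, and hence in $f'$.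

Choose $B$ by Lemma~\ref{lem:fix} with $U=\emptyset$ and $F=q+16$, where $d(v)$ is the blue degree of $v$ inside its class and $\eta_c$ is the number of blue edges from a vertex of class $c$ to other classes on the same side. For large $n$ we have $k\ge33$ and $N\ge272$, and then the hypotheses hold:
\begin{align*}
&\text{(H1)}\quad N+F+1\le2N+17\le 33N/16\le ks/16,\\
&\text{(H2)}\quad 3F+5+t\le 3N+69\le4N=tN/4,\\
&\text{(H3)}\quad s=N=tN/16 .
\end{align*}
The blue degree is now constant on each class and different for different classes, so our classes are the degree classes. Each of them is $G$-free, and so is each transversal. Hence $\mathrm{Rs}(G)>kN=(1-o(1))R(G)^2$, and Proposition~\ref{prop:upper} gives the matching upper bound.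

Let $G_m=mH$. Deleting $16$ vertices from $mH$ leaves at least $m-16$ copies of $H$ intact, so $R_{16}(mH)\ge R((m-16)H)$. By the theorem of Burr, Erd\H{o}s and Spencer \cite{BES}, a fixed graph $H$ without isolated vertices satisfies $R(mH)=(2|V(H)|-\alpha(H))\,m+O_H(1)$, where $\alpha(H)$ is the independence number of $H$. Thus $R(mH)\to\infty$ and $R(mH)-R_{16}(mH)=O_H(1)$, and the first part applies.
\end{proof}

The hypothesis on $R_{16}$ fails for the graphs of Theorem~\ref{thm:counter}. Deleting from $G_h$ the seven clique vertices, $y$ and eight leaves leaves an edgeless graph, so $R_{16}(G_h)\le n-16$, which is less than $R(G_h)/6$.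

\section{The quadratic lower bound}\label{sec:lower}

The construction above has about $R_{16}(G)\,R(G)$ vertices, which proves (i) only for graphs with $R_{16}(G)$ comparable to $R(G)$. For general $G$ we have nothing but a $G$-free coloring $f$ on $R(G)-1$ vertices and must find the free edges inside it. This is possible when $R(G)$ is large compared with $|V(G)|$. In the opposite case a counting construction suffices.

\subsection{Small Ramsey numbers}

\begin{lemma}\label{lem:small}
If $G$ has $n\ge2$ vertices, then $\mathrm{Rs}(G)\ge n^2/8$.
\end{lemma}

\begin{proof}
For each $r=1,\dots,n-1$ take $\lfloor(n-1)/r\rfloor$ red cliques of order $r$, all vertex-disjoint, and color every other edge blue. Only the red degrees $0,\dots,n-2$ occur, and the degree $r-1$ occurs on $r\lfloor(n-1)/r\rfloor\le n-1$ vertices. So no $n$ vertices have all degrees equal or all degrees distinct. The number $r\lfloor(n-1)/r\rfloor$ is at least $r$ and greater than $n-1-r$, hence at least $(n-1)/2$. The coloring therefore has at least $(n-1)^2/2\ge n^2/8$ vertices.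
\end{proof}

\subsection{Safe recolorings}

The following structure generalizes the pentagon example, in which $2$ was a center with leaf $3$ and the vertex $1$ was the reserve. A \emph{star configuration} in a coloring $f$ consists of a set $P$ of \emph{centers}, pairwise disjoint \emph{leaf sets} $\Lambda_p$ $(p\in P)$ with union $J$, and a \emph{reserve} $Y$, all of them sets of vertices of $f$, such that
\begin{itemize}
\item[(S1)] $J\cap P=\emptyset$ and $J\cap Y=\emptyset$;
\item[(S2)] all edges from $p$ to $\Lambda_p$ are blue, for every $p\in P$;
\item[(S3)] $Y$ is a red clique with $|Y|\ge|P|$, and all edges between $Y$ and $J$ are red.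
\end{itemize}
The sets $Y$ and $P$ are allowed to intersect.

\begin{lemma}\label{lem:safe}
Let $f$ be a $G$-free coloring with a star configuration. Let $\chi$ be a coloring whose vertices are partitioned into classes indexed by $J\cup P$, such that all edges between classes $c\ne c'$ have the color $f(c,c')$, except that the edges between the classes $p\in P$ and $i\in\Lambda_p$ are colored arbitrarily. Then no transversal carries a monochromatic $G$ in $\chi$.
\end{lemma}

\begin{proof}
Suppose there is such a copy of $G$, and let $\varphi\colon V(G)\to J\cup P$ be the injective map that sends a vertex to the index of its class.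

Suppose the copy is blue, and let $uv\in E(G)$. If $\{\varphi(u),\varphi(v)\}$ is an exceptional pair $\{p,i\}$, it is blue in $f$ by (S2). Otherwise its color in $f$ is the color of $uv$ in $\chi$, which is blue. So $\varphi$ embeds $G$ into the blue graph of $f$, a contradiction.

Suppose the copy is red. Let $\psi$ agree with $\varphi$ on $\varphi^{-1}(J)$ and map $\varphi^{-1}(P)$ injectively into $Y$, which is possible since $|Y|\ge|P|$. By (S1) the map $\psi$ is well defined and injective. An edge of $G$ inside $\varphi^{-1}(J)$ does not join an exceptional pair, because $J\cap P=\emptyset$, so its image is red in $f$. Every other edge is mapped inside $Y$ or between $Y$ and $J$, and its image is red by (S3). So $f$ contains a red $G$, a contradiction.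
\end{proof}

\subsection{Finding a large star configuration}

Each leaf has free edges to only one center, so Lemma~\ref{lem:fix} will be applied to each star separately with $t=1$. Then (H3) forces $s\le N/16$, and (H1) requires more than $256$ leaves in every star. We also need a positive proportion of the vertices of $f$ as leaves. On the other hand the reserve is a red clique, so $|P|\le|Y|<|V(G)|$.

Large blue stars exist because red cliques are small. The difficulty is the reserve, since each reserve vertex disqualifies its blue neighbors as leaves. If the stars have $\lambda$ leaves each and cover a fraction $c$ of a set of $M$ vertices, we need about $cM/\lambda$ reserve vertices, and we can afford this only if each is blue to a fraction of order $\lambda/M$ of the leaves. We obtain such vertices by taking $\lambda$ as large as possible: the failure for $\lambda+1$ produces a large set into which all blue degrees are at most $\lambda$.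

We use the greedy bound: a graph with $m$ vertices and maximum degree at most $\ell-1$ has an independent set of size at least $m/\ell$, since each chosen vertex removes at most $\ell$ vertices from consideration.

\begin{lemma}\label{lem:stars}
Let $n\ge2$, $N\ge10^5n$ and $M=\lfloor N/64\rfloor$. Let $f$ be a coloring of $K_N$ with no monochromatic $K_n$. After interchanging the colors if necessary, $f$ has a star configuration with $|J|\ge M/68$, $|J|+|P|\le M$, and $|\Lambda_p|\ge368$ for all $p\in P$.
\end{lemma}

\begin{proof}
Fix a vertex $v_0$. After interchanging the colors if necessary, it has at least $(N-1)/2\ge M$ red neighbors. Let $V_0$ be a set of $M$ of them, and note that $M\ge 1562.5\,n-1\ge1561n$. Let $\Gamma$ be the blue graph on $V_0$, and let $N_\Gamma[\cdot]$ denote closed neighborhoods in $\Gamma$. An independent set of $\Gamma$ is a red clique and has fewer than $n$ vertices.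

\emph{Star systems.} An \emph{$\ell$-system} is a family of pairs $(p,\Omega_p)$ with distinct centers $p\in V_0$ and pairwise disjoint leaf sets $\Omega_p$, where $\Omega_p$ consists of at least $\ell$ neighbors of $p$ in $\Gamma$. A leaf may be the center of another star, and the empty family is allowed. The system is \emph{large} if it has at least $M/17$ leaves in total.

\smallskip\noindent\emph{Claim. If $\ell\ge1$ and there is no large $\ell$-system, then there is a set $V'\subseteq V_0$ with $|V'|>\frac{16}{17}M$ such that every $u\in V_0$ has at most $\ell-1$ neighbors in $V'$.}

\smallskip Take an $\ell$-system with the maximum number of leaves, and let $V'$ be the set of vertices of $V_0$ that are not leaves. A center has no neighbor in $V'$, since such a neighbor could be added to its star. A vertex that is not a center and has $\ell$ neighbors in $V'$ would form a new star. This proves the claim.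

In the situation of the claim, the greedy bound gives an independent set of size greater than $16M/(17\ell)$, and so $16M/(17\ell)<n$. Thus a large $\ell$-system exists whenever $\ell\le16M/(17n)$, in particular for $\ell=1469<16\cdot1561/17$. No large $\ell$-system exists for $\ell\ge M$. Let $\lambda\ge1469$ be the largest $\ell$ that admits a large $\ell$-system. The claim with $\ell=\lambda+1$ gives a set $V'$ with $|V'|>\frac{16}{17}M$ in which every vertex of $V_0$ has at most $\lambda$ neighbors.

List the stars of a large $\lambda$-system in any order and keep the first $g$, where $g$ is minimal such that their total number $j$ of leaves is at least $M/17$. Let $P_0$ be the set of these $g$ centers and $J_0$ the set of the $j$ leaves. The first $g-1$ stars have fewer than $M/17$ leaves in total and at least $\lambda$ each, so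
\begin{equation}\label{eq:g}
g-1<\frac{M}{17\lambda}\le\frac j\lambda .
\end{equation}

\emph{The reserve.} For $z\in V'$ let $\beta(z)=|J_0\cap N_\Gamma[z]|$. Each leaf lies in $N_\Gamma[z]$ for at most $\lambda+1$ vertices $z\in V'$, so $\sum_{z\in V'}\beta(z)\le(\lambda+1)j$. Hence fewer than half of the vertices of $V'$ have $\beta(z)>2(\lambda+1)j/|V'|$. Let $V''$ be the set of the others, so $|V''|>\frac8{17}M$. The graph induced by $\Gamma$ on $V''$ has maximum degree at most $\lambda$, and so it has an independent set of size at least
\[
\frac{|V''|}{\lambda+1}\ge\frac{8M}{17\cdot2\lambda}>\frac{M}{17\lambda}>g-1 .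
\]
Let $Z\subseteq V''$ be independent with $|Z|=g-1$, and let $Y=Z\cup\{v_0\}$. Then $Y$ is a red clique with $g$ vertices. The number of leaves in $N_\Gamma[Z]=\bigcup_{z\in Z}N_\Gamma[z]$ satisfies
\[
|J_0\cap N_\Gamma[Z]|\le(g-1)\,\frac{2(\lambda+1)j}{|V'|}\le\frac{M}{17\lambda}\cdot\frac{4\lambda j}{16M/17}=\frac j4 .
\]
The threshold $1/17$ was chosen for this line: with a threshold $c$ in its place the bound is $4cj/(1-c)$.

\emph{Pruning.} By \eqref{eq:g}, and since $j\ge M/17\ge 100$ and $\lambda\ge1469$, we have $|P_0|\le1+j/\lambda\le j/4$. So $J_1=J_0\setminus(N_\Gamma[Z]\cup P_0)$ has at least $j/2$ elements. Some stars may have lost most of their leaves. Let $P$ be the set of $p\in P_0$ with $|\Omega_p\cap J_1|\ge|\Omega_p|/4$, let $\Lambda_p=\Omega_p\cap J_1$ for $p\in P$, and let $J=\bigcup_{p\in P}\Lambda_p$. The discarded stars contain at most $\sum_{p\in P_0}|\Omega_p|/4=j/4$ elements of $J_1$, so $|J|\ge j/4\ge M/68$. Also $|\Lambda_p|\ge\lambda/4>367$.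

The set $J$ avoids $P_0\supseteq P$ and $N_\Gamma[Z]\supseteq Z$, and $v_0\notin V_0$. This gives (S1), and $|J|+|P|\le|V_0|=M$. Property (S2) holds because $\Lambda_p\subseteq\Omega_p$. For (S3), $|Y|=g\ge|P|$, the edges from $Z$ to $J$ are red because $J$ avoids $N_\Gamma[Z]$, and the edges from $v_0$ to $J\subseteq V_0$ are red.
\end{proof}

\subsection{The construction}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $n=|V(G)|$ and $R=R(G)$. If $n=1$, then $R=\mathrm{Rs}(G)=1$. Let $n\ge2$. If $R\le10^5n$, Lemma~\ref{lem:small} gives $\mathrm{Rs}(G)\ge n^2/8\ge R^2/(8\cdot10^{10})\ge10^{-11}R^2$.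

Let $R>10^5n$, so that $N=R-1\ge10^5n\ge2\cdot10^5$, and let $f$ be a $G$-free coloring of $K_N$. It has no monochromatic $K_n$, and interchanging the colors keeps it $G$-free, so we may assume that $f$ has a star configuration as in Lemma~\ref{lem:stars}.

Let $s=\lfloor N/16\rfloor$. We build classes indexed by $J\cup P$. Each $p\in P$ gets a class $W_p$ of size $N$, colored inside by $f$. In each $\Lambda_p$, two leaves get singleton classes, and every other leaf gets a class of size $s$, colored inside by the restriction of $f$ to some $s$ vertices. Let $X_p$ be the union of the classes indexed by $\Lambda_p$. Between different classes $c,c'$ use the color $f(c,c')$, except between $W_p$ and $X_p$, where the blue edges form a bipartite graph $B_p$ to be chosen.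

Let $d(v)$ be the blue degree of $v$ inside its class. Let $\eta_c$ be the number of blue edges from a vertex of class $c$ to other classes, not counting edges between $W_p$ and $X_p$ for any $p$. It depends only on $c$ and not on the graphs $B_p$. Since the leaf sets are disjoint, every class is involved in exactly one $B_p$. Process the centers one after another. For the center $p$ apply Lemma~\ref{lem:fix} with $t=1$, $k=|\Lambda_p|-2\ge366$, $F=|J|+|P|\le N/64$, and $U$ the set of degrees $D_c$ fixed at earlier centers. The number $|U|+1+k+2$ counts the classes processed so far, including the present ones, so it is at most $F$. The hypotheses hold because $N\ge2\cdot10^5$: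
\begin{align*}
&\text{(H1)}\quad \frac{ks}{16}\ge\frac{366}{16}\Bigl(\frac N{16}-1\Bigr)\ge1.42N-23\ge\frac{65}{64}N+1\ge N+F+1,\\
&\text{(H2)}\quad 3F+6\le\frac{3N}{64}+6\le\frac N4,\\
&\text{(H3)}\quad s\le\frac N{16}.
\end{align*}
In the end every vertex of class $c$ has blue degree $D_c$ and the $D_c$ are pairwise distinct, so our classes are the degree classes. Each class is colored by a restriction of $f$ and is $G$-free, and by Lemma~\ref{lem:safe} no transversal carries a monochromatic $G$. So there is no monochromatic singular $G$.

There are $|J|-2|P|$ classes of size $s$, and $|P|\le|J|/368$. The number of vertices is at least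
\[
\Bigl(\frac N{16}-1\Bigr)\cdot\frac1{68}\Bigl(\frac N{64}-1\Bigr)\Bigl(1-\frac2{368}\Bigr)
=\frac{N^2}{69632}\Bigl(1-\frac{16}N\Bigr)\Bigl(1-\frac{64}N\Bigr)\Bigl(1-\frac1{184}\Bigr)\ge\frac{0.99\,N^2}{69632}.
\]
Since $R^2=(N+1)^2\le1.01N^2$ and $0.99/1.01>0.69632$, this is at least $10^{-5}R^2$.
\end{proof}

\section{A family that misses the upper bound}\label{sec:counter}

Throughout this section $G=G_h$ and $n=8+2h$, and $n$ is large enough for the finitely many linear inequalities in $n$ that occur below. For the triangle we used the structure of $K_3$-free colorings on exactly $R(K_3)-1$ vertices. To gain a constant factor we need the structure of all $G$-free colorings on slightly fewer than $R(G)$ vertices. Call a coloring \emph{standard} if one color class, whose color we call the \emph{clique color}, is a disjoint union of exactly six cliques that cover all vertices and have at most $n-1$ vertices each. A standard coloring is $G$-free: $G$ is connected with $n$ vertices, so it does not occur in the clique color, and $G\supseteq K_7$, so it does not occur in the other color, which is $6$-partite. The graph $G$ is designed so that the converse holds near the Ramsey number.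

\subsection{Nearly extremal colorings are standard}

Because most vertices of $G$ are leaves, $G$ can be found from degree information alone.

\begin{lemma}\label{lem:embed}
A graph $L$ contains $G$ in each of the following cases.
\begin{itemize}
\item[(E1)] There is an edge $uu'$ with $d_L(u),d_L(u')\ge n-1$ such that $u$ lies in a $7$-clique $Q$ and $u'\notin Q$.
\item[(E2)] There are a clique $A$ with $|A|\ge h+7$ and an edge $uu'$ with $u\in A$, $u'\notin A$, such that $u'$ has at least $h$ neighbors outside $A$.
\item[(E3)] There is a clique with $n$ vertices.
\end{itemize}
\end{lemma}

\begin{proof}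
In (E1) and (E2) put $x=u$ and $y=u'$. In (E1) use $Q$ as the $K_7$ and choose the leaves one at a time. Before each choice at most $n-1$ vertices are occupied, one of which is the vertex $u$ or $u'$ that receives the leaf, so one of its at least $n-1$ neighbors is free. In (E2) take the other six clique vertices and the $h$ leaves of $x$ in $A\setminus\{u\}$, and the leaves of $y$ outside $A$. Case (E3) holds because $G$ has $n$ vertices.
\end{proof}

Case (E2) is the reason for the vertex $y$: a single blue edge between two large blue cliques creates $G$. If instead all $n-7$ remaining vertices were leaves at $x$, then six blue cliques of order $n-2$ together with any blue matching between them would contain no monochromatic copy, since blue degrees stay below $n-1$ and red stays $6$-partite.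

We use three standard facts. First, $R(K_7)\le\binom{12}{6}=924$. Second, Tur\'an's theorem: a $K_7$-free graph on $b$ vertices has at most $\frac56\cdot\frac{b^2}2$ edges. Third, the theorem of Andr\'asfai, Erd\H{o}s and S\'os \cite{AES}: for $r\ge3$, a $K_r$-free graph on $b$ vertices with minimum degree greater than $\frac{3r-7}{3r-4}b$ is $(r-1)$-partite. For $r=7$ the fraction is $14/17$.

\begin{proposition}\label{prop:standard}
For $n$ large and $5.9n\le N\le6n$, every $G$-free coloring of $K_N$ is standard.
\end{proposition}

\begin{proof}
Let $V$ be the vertex set and $d_r,d_b$ the red and blue degrees. Let $L_r=\{v:d_r(v)\le n-2\}$ and $L_b=\{v:d_b(v)\le n-2\}$. These sets are disjoint because $d_r+d_b=N-1\ge2n$. Let $T=V\setminus(L_r\cup L_b)$. Case (E1) gives the following.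
\begin{itemize}
\item[($*$)] If $u\notin L_r$ lies in a red $7$-clique $Q$, then all red neighbors of $u$ outside $Q$ lie in $L_r$. The same holds for blue.
\end{itemize}
We show that $T$ is bounded, that one of $L_r$, $L_b$ contains almost all vertices and splits into six cliques, and that the remaining vertices fit into these cliques.

\emph{Step 1: $|T|\le1007$.} Let $T_r$ be the set of vertices of $T$ that lie in a red $7$-clique. By ($*$) a vertex of $T_r$ has at most six red neighbors outside $L_r$, so the red graph on $T_r$ has maximum degree at most $6$. Suppose $|T_r|\ge43$. Choosing vertices greedily, each choice removes at most seven vertices, and $6\cdot7<43$, so $T_r$ contains a blue $7$-clique $Q'$. A vertex $w\in Q'$ has at least $42-6=36$ blue neighbors in $T_r$. Some of them lie outside $Q'$, and none lies in $L_b$. As $w\notin L_b$, this contradicts ($*$) for blue. So $|T_r|\le42$, and by symmetry the set $T_b$ of vertices of $T$ in a blue $7$-clique has $|T_b|\le42$. The rest of $T$ contains no monochromatic $K_7$ and has at most $923$ vertices.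

\emph{Step 2: no vertex of the larger of $L_r,L_b$ lies in a $7$-clique of its majority color.} Let $a=|L_r|$ and $b=|L_b|$. Interchanging the colors if necessary, let $a\le b$. Then $b>0$ by Step 1. Each edge between $L_r$ and $L_b$ is a red edge at a vertex of $L_r$ or a blue edge at a vertex of $L_b$, so $ab\le(n-2)(a+b)\le2(n-2)b$. Hence $a<2n$ and $b\ge N-1007-2n\ge3n$. A vertex $u\in L_b$ has $d_r(u)\ge N-1-(n-2)\ge4.9n$. If it were in a red $7$-clique, ($*$) would give $a\ge4.9n-6>2n$. So no vertex of $L_b$ lies in a red $K_7$.

\emph{Step 3: $a\le0.05n$.} The vertices of $L_b$ have blue degree at most $n-2$, and Tur\'an's theorem forces them to spend almost all of it inside $L_b$. Indeed, red is $K_7$-free on $L_b$, so the blue degrees inside $L_b$ sum to at least $b(b-1)-\frac56b^2=\frac{b^2}6-b$. There are at least $ab-(n-2)a\ge a(b-n)$ blue edges between $L_b$ and $L_r$. Therefore $a(b-n)+\frac{b^2}6-b\le(n-2)b$, and so $a(b-n)\le b\,(n-\frac b6)$. From $b\ge5.9n-1007-a$ we get $n-\frac b6\le\frac16(0.1n+1007+a)$, and hence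
\[
a\Bigl(\frac{5b}6-n\Bigr)\le\frac b6\,(0.1n+1007).
\]
Since $b\ge3n$, we have $\frac{5b}6-n\ge\frac b2$, so $a\le\frac13(0.1n+1007)\le0.05n$.

\emph{Step 4: $L_b$ splits into six blue cliques with only red edges between them.} Now $b\ge5.85n-1007\ge5.8n$. The red graph on $L_b$ is $K_7$-free and has minimum degree at least $b-1-(n-2)>b-n\ge\frac{14}{17}b$, where the last inequality is equivalent to $b\ge\frac{17}3n$. This is where the lower bound on $N$ is essential. By the Andr\'asfai--Erd\H{o}s--S\'os theorem, $L_b=A_1\cup\dots\cup A_6$ with disjoint blue cliques $A_i$. Since $d_b\le n-2$ on $L_b$, we have $|A_i|\le n-1$, and hence $|A_i|\ge b-5(n-1)\ge0.8n\ge h+7$. If $u\in A_i$, $u'\in A_j$, $i\ne j$, and $uu'$ were blue, then (E2) with $A=A_i$ would give a blue $G$, because $u'$ has $|A_j|-1\ge h$ blue neighbors in $A_j$.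

\emph{Step 5: $L_r=\emptyset$, and there is no red $K_7$.} Let $z\in L_r$. Then $d_b(z)\ge4.9n$, so $z$ has at least $4.9n-0.05n-1007\ge4.8n$ blue neighbors in $L_b$. At least $0.8n\ge h$ of them lie in one $A_i$, and since $|A_i|\le n-1$, some blue neighbor $u$ lies in an $A_j$ with $j\neq i$. Case (E2) with $A=A_j$ and $u'=z$ gives a blue $G$. So $L_r=\emptyset$. If $Q$ were a red $7$-clique and $u\in Q$, then $d_r(u)\ge n-1>6$ would give a red neighbor outside $Q$, which by ($*$) lies in $L_r=\emptyset$.

\emph{Step 6: the vertices of $T$.} Now $V=L_b\cup T$. Let $z\in T$. If $z$ had a red neighbor in every $A_i$, these six vertices and $z$ would form a red $K_7$ by Step 4. So $z$ is blue to all of some $A_i$. If $z$ also had a blue neighbor $u\in A_j$ with $j\ne i$, then (E2) with $A=A_j$ and $u'=z$ would give a blue $G$. So $z$ is blue to all of exactly one $A_i$, to which we say it is attached, and red to all of the others. Let $z,z'\in T$ be distinct. If both are attached to $A_i$ and $zz'$ is red, then $z$, $z'$ and one vertex from each of the other five sets form a red $K_7$. So $zz'$ is blue. If $z$ is attached to $A_i$ and $z'$ to $A_j$ with $i\neq j$ and $zz'$ is blue, then (E2) with $A=A_i\cup\{z\}$,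 $u=z$, $u'=z'$ gives a blue $G$, because $z'$ is blue to all of $A_j$. So $zz'$ is red. Thus the blue graph is the disjoint union of the six cliques formed by the $A_i$ with their attached vertices, and each has at most $n-1$ vertices by (E3).
\end{proof}

\begin{corollary}\label{cor:ramsey}
For $n$ large, $R(G)=\rho+1$, where $\rho=6(n-1)$.
\end{corollary}

\begin{proof}
The standard coloring with six cliques of order $n-1$ is $G$-free and has $\rho$ vertices. A $G$-free coloring on $\rho+1=6n-5$ vertices would be standard by Proposition~\ref{prop:standard} and so would have at most $\rho$ vertices.
\end{proof}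

\subsection{Too few degrees}

Consider a coloring on almost $\rho^2$ vertices without a monochromatic singular $G$. All its full transversals and most of its degree classes are standard. As for the triangle, exchanging representatives in a transversal determines the colors between classes: every vertex receives one of six labels, and two vertices in different classes are joined in the clique color exactly when their labels agree. About $n$ classes then share one label, and their degrees differ only through their internal structure, which leaves only about $0.02n$ possible values.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]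
The value of $R(G)$ is given by Corollary~\ref{cor:ramsey}. Let $\delta=10^{-4}$ and $m\ge(1-\delta)R(G)^2$, and suppose that a coloring of $K_m$ has no monochromatic singular $G$. Let $V_1,\dots,V_q$ be its degree classes. All classes and transversals are $G$-free, so $|V_i|\le\rho$ for all $i$ and $q\le\rho$. Hence $q\ge m/\rho\ge(1-\delta)\rho\ge5.9n$. Call $V_i$ \emph{large} if $|V_i|\ge0.99\rho$. We have $\sum_i(\rho-|V_i|)=q\rho-m\le\delta\rho^2$, and a class that is not large contributes more than $0.01\rho$, so at most $\delta\rho/0.01=0.01\rho$ classes are not large. Since $5.9n\le0.99\rho$ and $\rho\le6n$, Proposition~\ref{prop:standard} shows that every full transversal and every large class is colored in a standard way.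

\emph{Labels.} Fix a full transversal $S=\{s_1,\dots,s_q\}$ with $s_i\in V_i$. Interchanging the colors if necessary, its clique color is blue, with cliques $A_1,\dots,A_6$. Each has at least $q-5(n-1)\ge(1-6\delta)(n-1)\ge4$ vertices. Let $S'$ be a full transversal obtained from $S$ by replacing at most two vertices, and let $A_l'=A_l\cap S'$, so $|A'_l|\ge2$. Two vertices of $A_1'$ and one of $A'_2$ span two red edges and one blue edge, so red is not a disjoint union of cliques on $S'$, and the clique color of $S'$ is blue. Two vertices of $S\cap S'$ lie in the same blue clique of $S'$ exactly when they lie in the same $A'_l$. There are six cliques and six nonempty sets $A_l'$, so each blue clique of $S'$ contains exactly one $A'_l$, and every vertex of $S'$ lies in the clique of some $A'_l$.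

For $v\in V_i$ apply this to $S'=(S\setminus\{s_i\})\cup\{v\}$. There is exactly one $l$ such that $v$ is blue to all vertices of $A_l\setminus\{s_i,v\}$, and $v$ is red to all vertices of $A_{l'}\setminus\{s_i,v\}$ for $l'\neq l$. This $l$ is the \emph{label} $g(v)$. For $v\in V_i$ and $w\in V_j$ with $i\ne j$ apply it to $S'=(S\setminus\{s_i,s_j\})\cup\{v,w\}$. The vertex $v$ lies in the clique that contains $A'_{g(v)}$, and $w$ in the clique that contains $A'_{g(w)}$. Therefore
\begin{equation}\label{eq:labels}
\text{for $v,w$ in different classes, $vw$ is blue if and only if $g(v)=g(w)$.}
\end{equation}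

\emph{Most classes have one label.} Let $c_l$ be the number of classes that contain a vertex with label $l$. One such vertex from each of these classes gives a transversal that is a blue clique by \eqref{eq:labels}, so $c_l\le n-1$ by (E3) and $\sum_lc_l\le\rho$. In $\sum_lc_l$ every class is counted once for each label that occurs in it. So at most $\rho-q\le\delta\rho$ classes contain two or more labels. At least $q-\delta\rho-0.01\rho\ge(1-2\delta-0.01)\rho\ge0.98\rho$ classes are large and have a single label, and for some label $l$ at least $0.98(n-1)$ of them have the label $l$.

\emph{Counting degrees.} Let $m_l$ be the number of vertices of $K_m$ with label $l$, and let $V_i$ be a large class all of whose vertices have label $l$. By \eqref{eq:labels} a vertex $v\in V_i$ has blue degree $m_l-|V_i|+d_i(v)$, where $d_i(v)$ is its blue degree inside $V_i$. As $V_i$ is a degree class, $d_i$ is constant. If $v$ lies in a clique of order $e$ of the standard coloring of $V_i$, then $d_i(v)=e-1$ when the clique color of $V_i$ is blue and $d_i(v)=|V_i|-e$ when it is red. In both cases the six cliques have the same order $e_i=|V_i|/6$, and the common blue degree of $V_i$ is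
\[
m_l-6e_i+(e_i-1)=m_l-5e_i-1\qquad\text{or}\qquad m_l-6e_i+5e_i=m_l-e_i .
\]
Here $e_i$ is an integer in $[0.99(n-1),\,n-1]$, so at most $2\,(0.01(n-1)+1)$ degrees are possible. But at least $0.98(n-1)$ such classes have pairwise distinct degrees, a contradiction for large $n$. Hence every coloring of $K_m$ with $m\ge(1-10^{-4})R(G)^2$ contains a monochromatic singular $G$, that is, $\mathrm{Rs}(G)\le\lceil(1-10^{-4})R(G)^2\rceil$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AES}
Andr\'asfai, Erd\H{o}s and S\'os, Discrete Math. 8 (1974).

\bibitem{BES}
Burr, Erd\H{o}s and Spencer, Trans. AMS 209 (1975).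

\bibitem{CT}
Yair Caro and Zsolt Tuza, Singular Ramsey and Tur\'an numbers, arXiv:1901.09412 (2019).

\end{thebibliography}
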